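\title{Total Betti numbers of simplicial complexes with small missing faces}

\begin{abstract}
Let $\beta_d$ be the exponential growth rate of the largest total Betti number of a simplicial complex on $n$ vertices all of whose minimal non-faces have at most $d$ vertices. We prove that $2e^{-\pi^2/(4d)}\le\beta_d\le 2/(1+\ln\varphi/d)$ for all $d\ge2$ and every coefficient field, where $\varphi$ is the golden ratio; thus $\beta_d=2^{1-\Theta(1/d)}$. The conjectured value $\binom{2d}{d-1}^{1/(2d+1)}$ is smaller than the lower bound for every $d\ge1550$, so for these $d$ the conjectured inequality fails for all large $n$. The lower bound comes from the expected Euler characteristic of a random complex, estimated through a Mellin transform. The upper bound comes from branching on minimal non-faces inside a sparse random set of vertices.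
\end{abstract}

\section{The problem and the results}

\subsection{Missing faces and Betti numbers}

Fix a field $\mathbf{k}$. A \emph{simplicial complex} $K$ with finite vertex set $V$ is a family of subsets of $V$, the \emph{faces}, that is closed under taking subsets and contains every one-element set. Its augmented chain complex $C(K)$ has the faces $S$ as a basis over $\mathbf{k}$, with $S$ in degree $|S|-1$ (so $\varnothing$ has degree $-1$), and boundary $\partial\{v_0<\dots<v_i\}=\sum_j(-1)^j\{v_0,\dots,v_i\}\setminus\{v_j\}$ for a linear order on $V$. Its homology, which does not depend on the order, is the reduced homology of $K$, and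
\[
\mathrm{b}(K)=\sum_i\dim_{\mathbf{k}}\widetilde H_i(K;\mathbf{k})
\]
is the \emph{total Betti number}. The reduced Euler characteristic $\tilde\chi(K)=\sum_{S\in K}(-1)^{|S|-1}$ equals $\sum_i(-1)^i\dim\widetilde H_i(K;\mathbf{k})$ by the Euler--Poincar\'e formula. Hence, if $K$ has $n$ vertices,
\begin{equation}\label{eq:trivial}
|\tilde\chi(K)|\le\mathrm{b}(K)\le\dim C(K)\le2^n .
\end{equation}

A \emph{missing face} of $K$ is a set $T\subseteq V$ with $T\notin K$ all of whose proper subsets are faces. A set is a face exactly when it contains no missing face. For $d\ge2$ let $\mathcal{F}(n,d)$ be the set of complexes with $n$ vertices all of whose missing faces have at most $d$ vertices, that is, with no missing face of dimension $d$ or more. In such a complex a set is a face as soon as all its subsets of size at most $d$ are faces. For $d=2$ these are the flag complexes, the clique complexes of graphs. How large can $\mathrm{b}(K)$ be for $K\in\mathcal{F}(n,d)$? Put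
\[
M_d(n)=\max\{\mathrm{b}(K):K\in\mathcal{F}(n,d)\},\qquad \beta_d=\sup_{n\ge1}M_d(n)^{1/n}.
\]
Two constructions frame the question.

\emph{Skeleta.} For $1\le j<s$ let $\Sigma(s,j)$ be the complex of all subsets of size at most $j$ of an $s$-element set, the $(j-1)$-dimensional skeleton of the $(s-1)$-dimensional simplex. Its missing faces are the sets of size $j+1$. Its chain complex is a truncation of the exact chain complex of the simplex, so it has homology only in the top degree, and
\[
\mathrm{b}(\Sigma(s,j))=|\tilde\chi(\Sigma(s,j))|=\Big|\sum_{k=0}^{j}(-1)^k\binom sk\Big|=\binom{s-1}{j}.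
\]
With $s=n\ge3$ and $j=\lfloor(n-1)/2\rfloor$ this is at least $2^{n-1}/n$, so without a condition on the missing faces the base $2$ in \eqref{eq:trivial} cannot be lowered. These complexes have missing faces of size about $n/2$. In $\mathcal{F}(n,d)$ only $j\le d-1$ is allowed, and then $\binom{n-1}{j}$ is merely polynomial in $n$.

\emph{Joins.} For complexes $K,L$ on disjoint vertex sets, the join is $K*L=\{S\cup T:S\in K,\ T\in L\}$. Up to a shift of degree, $C(K*L)\cong C(K)\otimes C(L)$, so the K\"unneth formula over a field gives $\mathrm{b}(K*L)=\mathrm{b}(K)\mathrm{b}(L)$. A non-face of $K*L$ contains a non-face of $K$ or of $L$, so the missing faces of $K*L$ are those of $K$ together with those of $L$. Thus the $m$-fold join $K^{*m}$ of $K\in\mathcal{F}(n,d)$ lies in $\mathcal{F}(mn,d)$ and has total Betti number $\mathrm{b}(K)^m$. In particular $\beta_d=\limsup_nM_d(n)^{1/n}$, so $\beta_d$ is the exponential growth rate of $M_d$.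

Joining copies of $\Sigma(s,d-1)$ gives $\beta_d\ge\binom{s-1}{d-1}^{1/s}$. For $d=2$ the block is a set of $s$ isolated points and the bound is $(s-1)^{1/s}$. The function $\ln(s-1)/s$ first increases and then decreases, and $3^5<4^4$, $5^5<4^6$, so the best block has $s=5=2d+1$ points and gives $4^{1/5}$. It is known that this is the truth for flag complexes: $\mathrm{b}(K)\le4^{n/5}$ for all $K\in\mathcal{F}(n,2)$. For general $d$ the block size $s=2d+1$ gives
\[
\beta_d\ge\gamma_d:=\binom{2d}{d-1}^{1/(2d+1)},
\]
and the conjecture posed in \cite{Adamaszek} is that the flag case extends to all $d$.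

\medskip\noindent\textbf{Conjecture.} \emph{For all $d\ge2$, all $n\ge1$ and all $K\in\mathcal{F}(n,d)$,}
\begin{equation}\label{eq:conj}
\mathrm{b}(K)\le\gamma_d^{\,n}.
\end{equation}

For a given $d$ the conjecture says that $\beta_d=\gamma_d$. Since $\gamma_d\le\beta_d\le2$, the natural quantity for large $d$ is the \emph{deficit} $\ln2-\ln\beta_d$. From $\binom{2d}{d-1}=\frac{d}{d+1}\binom{2d}{d}$ and Stirling's formula $\binom{2d}{d}\sim4^d/\sqrt{\pi d}$ we get $(2d+1)\ln2-\ln\binom{2d}{d-1}=\frac12\ln(4\pi d)+o(1)$, and therefore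
\begin{equation}\label{eq:gamma}
\ln2-\ln\gamma_d=\frac{\ln(4\pi d)+o(1)}{4d}\qquad(d\to\infty).
\end{equation}
The logarithm appears because each block of $2d+1$ vertices loses a factor of order $\sqrt d$ against $2^{2d+1}$, and this loss is paid $n/(2d+1)$ times.

\subsection{Results}

The true deficit has no logarithm. Let $\varphi=\frac{1+\sqrt5}{2}$. All statements hold over every field $\mathbf{k}$.

\begin{theorem}\label{thm:lower}
For every $d\ge2$,
\[
\liminf_{n\to\infty}M_d(n)^{1/n}\ge2e^{-\pi^2/(4d)} .
\]
\end{theorem}

\begin{theorem}\label{thm:disproof}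
For every $d\ge1550$ we have $\gamma_d<2e^{-\pi^2/(4d)}$. Hence for every $d\ge1550$ and all sufficiently large $n$ there is $K\in\mathcal{F}(n,d)$ with $\mathrm{b}(K)>\gamma_d^{\,n}$.
\end{theorem}

\begin{theorem}\label{thm:upper}
Let $d\ge2$ and let $x_d>0$ be the root of $(1+2x)^d-(1+x)^d=1$. For every $K\in\mathcal{F}(n,d)$,
\[
\mathrm{b}(K)\le\Big(\frac{2}{1+x_d}\Big)^n,\qquad\text{and}\qquad x_d\ge\frac{\ln\varphi}{d}.
\]
\end{theorem}

\begin{corollary}\label{cor:order}
For all $d\ge2$,
\[
\ln\Big(1+\frac{\ln\varphi}{d}\Big)\le\ln2-\ln\beta_d\le\frac{\pi^2}{4d}.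
\]
Thus $\beta_d=2^{\,1-\Theta(1/d)}$.
\end{corollary}

\begin{proof}
A supremum is at least the lower limit, so Theorem~\ref{thm:lower} gives the right inequality, and Theorem~\ref{thm:upper} gives the left one. Since $\ln(1+u)\ge u/2$ for $0\le u\le1$, both sides are of order $1/d$.
\end{proof}

By \eqref{eq:gamma}, the deficit predicted by the conjecture is too large by an unbounded factor of order $\ln d$. We do not determine the constant in the deficit, and we do not decide \eqref{eq:conj} for the individual values $3\le d\le1549$; the number $1550$ is a value at which the comparison in Theorem~\ref{thm:disproof} is convenient by hand.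

Theorem~\ref{thm:lower} is proved in Section~\ref{sec:lower}, Theorem~\ref{thm:disproof} in Section~\ref{sec:compare}, where Remark~\ref{rem:skeleta} also shows that no join of skeleta has a deficit of order $1/d$, and Theorem~\ref{thm:upper} in Section~\ref{sec:upper}. Sections~\ref{sec:lower} and~\ref{sec:upper} are independent.

\section{The lower bound}\label{sec:lower}

Throughout this section $d\ge2$ is fixed and $n\ge d$.

\subsection{A random complex}

By \eqref{eq:trivial} it suffices to find complexes with large Euler characteristic. This quantity does not depend on the field, and it is a sum over faces, so its expectation over a random complex is explicit. Put $a_k=\binom kd$, so that $a_k=0$ for $k<d$ and $0<a_d<a_{d+1}<\dots<a_n$, and let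
\[
F(t)=\sum_{k=0}^n(-1)^k\binom nk e^{-ta_k}\qquad(t\ge0).
\]

\begin{lemma}\label{lem:random}
$M_d(n)\ge\sup_{t\ge0}|F(t)|$.
\end{lemma}

\begin{proof}
Fix $t\ge0$ and put $q=e^{-t}$. Choose a random family $\mathcal{M}$ of $d$-element subsets of $\{1,\dots,n\}$, including each one independently with probability $1-q$, and let $K$ consist of all sets that contain no member of $\mathcal{M}$. No member of $\mathcal{M}$ contains another, so the missing faces of $K$ are exactly the members of $\mathcal{M}$. As $d\ge2$, all $n$ points are vertices, and $K\in\mathcal{F}(n,d)$. A set $S$ is a face if and only if none of its $a_{|S|}$ subsets of size $d$ was chosen, which has probability $q^{a_{|S|}}$. Hence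
\[
\mathbb{E}\,\tilde\chi(K)=\sum_{S}(-1)^{|S|-1}q^{a_{|S|}}=-F(t),
\]
and some outcome $K$ satisfies $\mathrm{b}(K)\ge|\tilde\chi(K)|\ge|F(t)|$.
\end{proof}

For $d=2$, $n=3$ the complex $K$ is the clique complex of a random graph on three vertices with edge probability $q$. It has $\tilde\chi=2$ with probability $(1-q)^3$, $\tilde\chi=1$ with probability $3q(1-q)^2$, and $\tilde\chi=0$ otherwise; the expectation $(1-q)^2(2+q)=2-3q+q^3$ is $-F(t)$.

In general $F(0)=0$, where $K$ is the simplex, and $|F(t)|\to\binom{n-1}{d-1}$ as $t\to\infty$, where $K$ becomes $\Sigma(n,d-1)$. For intermediate $t$, the weights $e^{-ta_k}$ cut off the alternating sum $\sum_k(-1)^k\binom nk$ near the index $k$ with $ta_k\approx1$. A sharp cut at $k\approx n/2$ would leave a sum of size $\binom{n-1}{k}$, that is, $2^{n-o(n)}$. The actual cut is smooth, because near $k=n/2$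
\begin{equation}\label{eq:ratio}
\frac{a_{k+1}}{a_k}=\frac{k+1}{k+1-d}\approx e^{2d/n},
\end{equation}
and $a_k$ changes by a constant factor only when $k$ changes by about $n/d$. A smooth cut lets an exponential amount of cancellation survive, and the difficulty is to bound this cancellation. We do not locate a good value of $t$. Instead we integrate against an oscillating function of $t$ that undoes the signs $(-1)^k$.

\subsection{A Mellin transform inequality}

In the variable $u=\ln t$, the functions $e^{-ta}=\exp(-e^{u+\ln a})$ are translates of a single profile. So the Fourier transform in $u$, which is the Mellin transform in $t$, acts on all terms of $F$ by the same factor. Recall that $\Gamma(z)=\int_0^\infty s^{z-1}e^{-s}\,ds$ for $\operatorname{Re}z>0$. The substitution $s=at$ gives, for $a>0$ and real $\omega$,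
\begin{equation}\label{eq:mellin}
\int_0^\infty t^{i\omega}\,ae^{-at}\,dt=\Gamma(1+i\omega)\,a^{-i\omega}.
\end{equation}
We transform $F'$ rather than $F$. Differentiation removes the constant terms $k<d$ and makes the integral converge absolutely, and since $|t^{i\omega}|=1$ the transform of $F'$ is bounded by the total variation of $F$. An exponential sum cannot oscillate often, so its variation is controlled by its supremum.

\begin{lemma}\label{lem:mellin}
Let $f(t)=c_0+\sum_{j=1}^rc_je^{-\alpha_jt}$ with $r\ge1$, real $c_0$, nonzero real $c_1,\dots,c_r$ and distinct $\alpha_1,\dots,\alpha_r>0$. Then for every real $\omega$,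
\[
\sup_{t\ge0}|f(t)|\ge\frac{|\Gamma(1+i\omega)|}{2r}\,\Big|\sum_{j=1}^rc_j\alpha_j^{-i\omega}\Big| .
\]
\end{lemma}

\begin{proof}
First, a sum $h(t)=\sum_{j=1}^rb_je^{-\lambda_jt}$ with nonzero real $b_j$ and distinct real $\lambda_j$ has at most $r-1$ real zeros. For $r=1$ it has none. For $r>1$, the derivative of $e^{\lambda_1t}h(t)$ is a sum of the same kind with $r-1$ terms, so it has at most $r-2$ zeros, and by Rolle's theorem $e^{\lambda_1t}h(t)$ has at most $r-1$.

Thus $f'$ has at most $r-1$ zeros, and they cut $[0,\infty)$ into at most $r$ intervals on each of which $f$ is monotone. On each interval the integral of $|f'|$ is the absolute difference of the values (or limits) of $f$ at the ends, which is at most $2\sup|f|$. By \eqref{eq:mellin},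
\[
|\Gamma(1+i\omega)|\,\Big|\sum_jc_j\alpha_j^{-i\omega}\Big|=\Big|\int_0^\infty f'(t)\,t^{i\omega}\,dt\Big|\le\int_0^\infty|f'(t)|\,dt\le2r\sup_{t\ge0}|f(t)|.\qedhere
\]
\end{proof}

High frequencies have a price. The identities $\Gamma(1+z)=z\Gamma(z)$ and $\Gamma(z)\Gamma(1-z)=\pi/\sin(\pi z)$ at $z=i\omega$ give, for $\omega>0$,
\[
|\Gamma(1+i\omega)|^2=\Gamma(1+i\omega)\Gamma(1-i\omega)=\frac{\pi\omega}{\sinh(\pi\omega)}\ge2\pi\omega\,e^{-\pi\omega},
\]
and therefore
\begin{equation}\label{eq:gammabound}
|\Gamma(1+i\omega)|\ge e^{-\pi\omega/2}\qquad\text{for }\omega\ge\tfrac1{2\pi}.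
\end{equation}

\begin{example}[geometric exponents]\label{ex:model}
Replace $a_k$ by $\rho^k$ with $\rho>1$, and consider $f(t)=\sum_{k=0}^n(-1)^k\binom nke^{-t\rho^k}$. For $\omega=\pi/\ln\rho$ we have $(\rho^k)^{-i\omega}=e^{-i\pi k}=(-1)^k$. All signs cancel, the sum in Lemma~\ref{lem:mellin} equals $\sum_k\binom nk=2^n$, and $\sup|f|\ge|\Gamma(1+i\omega)|\,2^n/(2n+2)$. For the ratio $\rho=e^{2d/n}$ of \eqref{eq:ratio} we get $\omega=\pi n/(2d)$, and \eqref{eq:gammabound} turns the bound into $\big(2e^{-\pi^2/(4d)}\big)^n/(2n+2)$. This is the rate in Theorem~\ref{thm:lower}.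
\end{example}

Lemmas~\ref{lem:random} and~\ref{lem:mellin}, with $f=F$ and $r=n-d+1$, give for all real $\omega$
\begin{equation}\label{eq:key}
M_d(n)\ge\frac{|\Gamma(1+i\omega)|\,|S_n(\omega)|}{2(n-d+1)},\qquad S_n(\omega)=\sum_{k=d}^n(-1)^k\binom nk\binom kd^{-i\omega}.
\end{equation}

\subsection{The stationary phase at $k=n/2$}

The sequence $a_k$ is not geometric, so no $\omega$ cancels all signs. But the weights $\binom nk$ live in a window of width of order $\sqrt n$ around $n/2$, and it is enough to control the phase $\pi k-\omega\ln a_k$ there. We choose $\omega$ so that the phase is stationary at $n/2$. Its second derivative is then of order $\omega/n^2$, that is $1/n$, so the quadratic term is of order $1$ on the window: it cannot be neglected, but it costs only a constant factor.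

Let $N=n/2$, which may be a half-integer, and for real $x>d-1$ let
\[
\psi(x)=\sum_{j=0}^{d-1}\ln(x-j)-\ln d!,
\]
so that $\psi(k)=\ln\binom kd$ for integers $k\ge d$. For $N>d-1$ put $\omega_n=\pi/\psi'(N)$. From $\psi'(N)=\sum_j(N-j)^{-1}\ge d/N$ and $N\psi'(N)\to d$ we obtain
\begin{equation}\label{eq:omega}
0<\omega_n\le\frac{\pi N}{d},\qquad\frac{\omega_n}{N}\to\frac\pi d\quad(n\to\infty).
\end{equation}

\begin{lemma}\label{lem:phase}
$2^{-n}|S_n(\omega_n)|\to(1+\pi^2/4)^{-1/4}$ as $n\to\infty$.
\end{lemma}

\begin{proof}
Write $\omega=\omega_n$ and assume $N\ge4d$. Let $\varepsilon_1,\dots,\varepsilon_n$ be independent uniform signs, $Y=\frac12\sum_j\varepsilon_j$ and $X=N+Y$, so that $\Pr[X=k]=2^{-n}\binom nk$ and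
\[
2^{-n}S_n(\omega)=\mathbb{E}\big[\mathbf{1}_{X\ge d}\;e^{i(\pi X-\omega\psi(X))}\big].
\]
Let $Z=n^{-1/2}\sum_j\varepsilon_j$, so $Y=\sqrt{N/2}\,Z$. Then $\mathbb{E}Z^2=1$ and $\mathbb{E}Z^4=(n+3n(n-1))/n^2\le3$, whence $\mathbb{E}|Z|^3\le(\mathbb{E}Z^2\,\mathbb{E}Z^4)^{1/2}\le\sqrt3$. Let $A$ be the event $|Y|\le N/2$. By Chebyshev's inequality its complement has probability at most $(N/2)/(N/2)^2=2/N$.

On $A$ we have $X\ge N/2\ge d$. Expand $\psi(X)$ at $N$ by Taylor's formula. The linear terms $\pi Y$ and $\omega\psi'(N)Y$ cancel by the choice of $\omega$, and with the real number $\theta_n=\pi N-\omega\psi(N)$,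
\[
\pi X-\omega\psi(X)=\theta_n-\tfrac12\omega\psi''(N)Y^2-\tfrac16\omega\psi'''(\xi)Y^3
\]
for some $\xi$ between $N$ and $X$. The quadratic term equals $\frac14\kappa_nZ^2$ with $\kappa_n=-N\omega\psi''(N)$. Since $-N^2\psi''(N)=\sum_jN^2(N-j)^{-2}\to d$, \eqref{eq:omega} gives $\kappa_n\to\pi$. For the cubic term, $\xi-j\ge N/2-d\ge N/4$ for $0\le j<d$, so $0\le\psi'''(\xi)=2\sum_j(\xi-j)^{-3}\le128d/N^3$, and by \eqref{eq:omega} the term has modulus at most
\[
\frac16\cdot\frac{\pi N}{d}\cdot\frac{128d}{N^3}\,|Y|^3=\frac{64\pi}{3}\cdot\frac{|Y|^3}{N^2}=C\,\frac{|Z|^3}{\sqrt N},\qquad C=\frac{64\pi}{3\cdot2^{3/2}}.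
\]
Use $|e^{i\alpha}-e^{i\beta}|\le|\alpha-\beta|$ on $A$, and off $A$ the fact that both integrands have modulus at most $1$:
\[
\Big|e^{-i\theta_n}2^{-n}S_n(\omega)-\mathbb{E}\,e^{i\pi Z^2/4}\Big|\le\frac4N+\frac{|\kappa_n-\pi|}{4}+\frac{\sqrt3\,C}{\sqrt N}\longrightarrow0 .
\]
By the central limit theorem, $\mathbb{E}h(Z)\to\mathbb{E}h(G)$ for every bounded continuous $h$, where $G$ is standard normal. So $2^{-n}|S_n(\omega)|\to|\mathbb{E}e^{i\pi G^2/4}|$. If $G'$ is an independent copy of $G$, then $G^2+G'^2$ has density $\frac12e^{-u/2}$ on $(0,\infty)$, and for real $s$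
\[
\big(\mathbb{E}\,e^{isG^2}\big)^2=\int_0^\infty\tfrac12e^{-u/2+isu}\,du=\frac1{1-2is}.
\]
At $s=\pi/4$ this gives $|\mathbb{E}e^{i\pi G^2/4}|=|1-i\pi/2|^{-1/2}=(1+\pi^2/4)^{-1/4}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:lower}]
By \eqref{eq:omega}, $\omega_n\to\infty$, so \eqref{eq:gammabound} applies for large $n$. Only the positivity of the limit in Lemma~\ref{lem:phase} matters: it gives $\ln|S_n(\omega_n)|=n\ln2+O(1)$. By \eqref{eq:key},
\[
\frac1n\ln M_d(n)\ge\ln2-\frac{\pi\omega_n}{2n}-\frac{\ln(2n)+O(1)}{n}.
\]
Since $\omega_n/n\to\pi/(2d)$, the right side tends to $\ln2-\pi^2/(4d)$.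
\end{proof}

\section{Comparison with joins of skeleta}\label{sec:compare}

We use the bound
\begin{equation}\label{eq:central}
\binom{2m}{m}<\frac{4^m}{\sqrt{\pi m}}\qquad(m\ge1).
\end{equation}
Indeed $u_m=\binom{2m}{m}4^{-m}\sqrt m$ satisfies $u_{m+1}/u_m=(2m+1)/(2\sqrt{m(m+1)})>1$, so it increases strictly to its limit $1/\sqrt\pi$.

\begin{proof}[Proof of Theorem~\ref{thm:disproof}]
By \eqref{eq:central}, $\gamma_d^{2d+1}=\frac{d}{d+1}\binom{2d}{d}<\frac{4^d}{\sqrt{\pi d}}\cdot\frac{d}{d+1}$, while $\big(2e^{-\pi^2/(4d)}\big)^{2d+1}=2\cdot4^d\,e^{-\pi^2/2-\pi^2/(4d)}$. So $\gamma_d<2e^{-\pi^2/(4d)}$ follows from $\frac1{\sqrt{\pi d}}\cdot\frac d{d+1}\le2e^{-\pi^2/2-\pi^2/(4d)}$, which after squaring reads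
\begin{equation}\label{eq:numeric}
e^{\pi^2+\pi^2/(2d)}\le4\pi\Big(d+2+\frac1d\Big).
\end{equation}
For $d\ge1$ the left side decreases and the right side increases in $d$, so it suffices to check $d=1550$. The right side exceeds $4\pi\cdot1552>12.566\cdot1552>19502$. On the left, the exponent is less than $9.8697+0.003184=10-y$ with $y=0.127116$. Here $e^{10}<22026.5$ and
\[
e^{-y}\le1-y+\frac{y^2}2-\frac{y^3}6+\frac{y^4}{24}<0.872884+0.008080-0.000342+0.000011<0.88064,
\]
so the left side is less than $22026.5\cdot0.88064<19398$. Thus \eqref{eq:numeric} holds for all $d\ge1550$. For such $d$, Theorem~\ref{thm:lower} gives $\liminf_nM_d(n)^{1/n}>\gamma_d$, so $M_d(n)>\gamma_d^{\,n}$ for all large $n$.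
\end{proof}

\begin{remark}\label{rem:skeleta}
Changing the size of the blocks changes the rate, but not its order. The complex $\Sigma(2d+2,d-1)$ has total Betti number $\binom{2d+1}{d-1}=\gamma_d^{2d+1}\cdot\frac{2d+1}{d+2}$, which exceeds $\gamma_d^{2d+2}$ exactly when $\ln2-\ln\gamma_d>\ln\big(1+\frac{3}{2d+1}\big)$; by \eqref{eq:gamma} this holds for large $d$. On the other hand, every block $\Sigma(s,j)$ with $j\le d-1$, and hence every join of such blocks, has deficit at least $c\ln d/d$ with an absolute constant $c>0$; the deficit of a block is $\ln2-\frac1s\ln\binom{s-1}{j}$, and that of a join is a weighted mean of these. If $s\ge3d$, then $j<s/3$ and $\binom{s-1}{j}\le\binom sj\le3^s2^{j-s}\le(27/4)^{s/3}$, so the deficit is at least $\frac13\ln\frac{32}{27}$. If $2\le s<3d$, then \eqref{eq:central} with $m=\lfloor s/2\rfloor$ gives $\binom{s-1}{j}<2^s/\sqrt s$: for $s=2m$ because $\binom{s-1}{j}\le\binom{2m}{m}$ and $\pi m>s$, and for $s=2m+1$ because $4\pi m>s$. So the deficit is at least $\frac{\ln s}{2s}\ge\frac{\ln(3d)}{6d}$. The order $1/d$ in Theorem~\ref{thm:lower}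 is therefore out of reach of these constructions.
\end{remark}

\section{The upper bound}\label{sec:upper}

\subsection{Splitting along a set of vertices}

It is convenient to allow degenerate objects. A \emph{complex on a ground set} $R$ is any family $L$ of subsets of $R$ closed under taking subsets; elements of $R$ need not be vertices, and $L$ may be void. The chain complex $C(L)$ and $\mathrm{b}(L)$ are defined as before. Three cases end all our recursions: $\mathrm{b}(L)=0$ if $L$ is void, $\mathrm{b}(\{\varnothing\})=1$, and $\mathrm{b}(2^R)=0$ if $R\ne\varnothing$.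

Fix $K\in\mathcal{F}(n,d)$ with vertex set $V$. For disjoint $R,\sigma\subseteq V$ put
\[
K^R_\sigma=\{\tau\subseteq R:\sigma\cup\tau\in K\},
\]
a complex on $R$. Think of $\sigma$ as the vertices that have been \emph{kept}, of $R$ as those still \emph{undecided}, and of the rest as \emph{deleted}. Then $K^V_\varnothing=K$, and $K^R_\sigma$ is void when $\sigma\notin K$.

\begin{lemma}\label{lem:split}
For disjoint $R,\sigma\subseteq V$ and $U\subseteq R$,
\[
\mathrm{b}(K^R_\sigma)\le\sum_{\tau\subseteq U}\mathrm{b}\big(K^{R\setminus U}_{\sigma\cup\tau}\big).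
\]
\end{lemma}

\begin{proof}
Let $U=\{v\}$ and order $R$ with $v$ last. The members of $K^R_\sigma$ that avoid $v$ span the subcomplex $C'=C(K^{R\setminus v}_\sigma)$ of $C=C(K^R_\sigma)$. The quotient $C/C'$ has as a basis the members $S$ containing $v$, and $S\mapsto S\setminus v$ is a bijection onto $K^{R\setminus v}_{\sigma\cup v}$. It commutes with the boundary: the term that removes $v$ vanishes in the quotient, and the other signs are unchanged because $v$ is last. So $C/C'$ is $C(K^{R\setminus v}_{\sigma\cup v})$ shifted by one degree. Exactness of $H_i(C')\to H_i(C)\to H_i(C/C')$ gives $\mathrm{b}(K^R_\sigma)\le\mathrm{b}(K^{R\setminus v}_\sigma)+\mathrm{b}(K^{R\setminus v}_{\sigma\cup v})$. The general case follows by induction on $|U|$, splitting each term at one more element.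
\end{proof}

\subsection{Codes}

Each decided vertex doubles the number of terms, and deciding all of them recovers the bound by the number of faces. To gain, we split along a missing face. Let $\mathcal{M}$ be the set of missing faces of $K$, with a fixed linear order. If $\sigma\in K$ and $T\in\mathcal{M}$ lies in $\sigma\cup R$, then splitting along $B=T\cap R$ produces only $2^{|B|}-1$ terms, since keeping all of $B$ makes the term void. If no such $T$ exists, then $K^R_\sigma$ is a full simplex and contributes nothing unless $R=\varnothing$. A code records a branch of this recursion that survives until every vertex is decided.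

\begin{definition}\label{def:code}
Let $R,\sigma\subseteq V$ be disjoint. A \emph{code} for $(R,\sigma)$ is a sequence of pairs $((B_1,\tau_1),\dots,(B_r,\tau_r))$, $r\ge0$, such that, with $R_0=R$ and $\sigma_0=\sigma$, for each $i=1,\dots,r$ some member of $\mathcal{M}$ is contained in $\sigma_{i-1}\cup R_{i-1}$, and if $T_i$ is the first such member, then
\[
B_i=T_i\cap R_{i-1},\qquad\tau_i\subsetneq B_i,\qquad R_i=R_{i-1}\setminus B_i,\qquad\sigma_i=\sigma_{i-1}\cup\tau_i;
\]
and finally $R_r=\varnothing$ and $\sigma_r\in K$. Let $\nu(R,\sigma)$ be the number of codes for $(R,\sigma)$.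
\end{definition}

The sets $B_i$ are nonempty, since each has a proper subset, and they partition $R$.

\begin{lemma}\label{lem:codes}
$\mathrm{b}(K^R_\sigma)\le\nu(R,\sigma)$. Consequently, for every $R\subseteq V$,
\begin{equation}\label{eq:fixedR}
\mathrm{b}(K)\le\sum_{\sigma\subseteq V\setminus R}\nu(R,\sigma).
\end{equation}
\end{lemma}

\begin{proof}
Induct on $|R|$. If $\sigma\notin K$, then $K^R_\sigma$ is void and $\mathrm{b}=0$. Let $\sigma\in K$. If $R=\varnothing$, then $K^R_\sigma=\{\varnothing\}$, $\mathrm{b}=1$, and the empty sequence is a code. If $R\ne\varnothing$ and no member of $\mathcal{M}$ lies in $\sigma\cup R$, then $K^R_\sigma=2^R$ and $\mathrm{b}=0$. Otherwise let $T_1$ be the first member of $\mathcal{M}$ in $\sigma\cup R$ and $B_1=T_1\cap R$; this set is nonempty because $T_1\not\subseteq\sigma$. Apply Lemma~\ref{lem:split} with $U=B_1$. The term $\tau=B_1$ is void because $T_1\subseteq\sigma\cup B_1$, so by induction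
\[
\mathrm{b}(K^R_\sigma)\le\sum_{\tau\subsetneq B_1}\nu(R\setminus B_1,\sigma\cup\tau).
\]
Putting $(B_1,\tau)$ in front of a code for $(R\setminus B_1,\sigma\cup\tau)$ gives a code for $(R,\sigma)$, and the codes so obtained are distinct. Hence the sum is at most $\nu(R,\sigma)$. Inequality \eqref{eq:fixedR} follows from Lemma~\ref{lem:split} applied to $K=K^V_\varnothing$ with $U=V\setminus R$.
\end{proof}

Which $R$ should be used in \eqref{eq:fixedR}?

\begin{example}\label{ex:square}
Let $K$ be the $4$-cycle on $\{1,2,3,4\}$ with missing faces $12<34$; then $\mathrm{b}(K)=1$. For $R=\varnothing$, \eqref{eq:fixedR} counts the $9$ faces. For $R=V$ we have $B_1=12$, $B_2=34$, with three choices for each $\tau_i$, again $9$ codes. Now take $R=13$. For $\sigma=24$ there is exactly one code, $((1,\varnothing),(3,\varnothing))$. For $\sigma=2$ the first step is $(1,\varnothing)$, after which $\sigma_1\cup R_1=23$ contains no missing face while $R_1\ne\varnothing$, so there is no code. For $\sigma=4$ the first step is $(3,\varnothing)$, and $14$ contains no missing face.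 For $\sigma=\varnothing$ already $13$ contains none. So $R=13$ gives the exact value $1$.
\end{example}

A step with $|B_i|=b$ decides $b$ vertices at the cost $2^b-1$, that is $2(1-2^{-b})^{1/b}$ per vertex, which increases with $b$. With $R=V$ one must allow $b=d$, and the result is only $\mathrm{b}(K)\le(2^d-1)^{n/d}$, whose deficit is exponentially small in $d$. The cheapest steps have $b=1$ and cost $1$ instead of $2$. To make the sets $B_i=T_i\cap R_{i-1}$ small, take $R$ random of density about $1/d$; a constant saving on each of its roughly $n/d$ vertices is a deficit of order $1/d$. The obstacle is that $T_i$ is chosen depending on $R$, so one cannot argue that a fixed $T_i$ meets a random $R$ in few points. The way out is that $T_1$ depends only on the union $W=\sigma\cup R$. We therefore group the terms by $W$, and let the code itself reveal which elements of $W$ form $R$.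

\subsection{Counting codes with a given union}

Put $g_b=\binom db(2^b-1)$ for $b\ge1$, and define $c_0=1$ and $c_\ell=\sum_{b=1}^{\ell}g_bc_{\ell-b}$ for $\ell\ge1$.

\begin{lemma}\label{lem:count}
For every $W\subseteq V$ and $\ell\ge0$, the number of triples $(R,\sigma,\text{code for }(R,\sigma))$ with $R\cap\sigma=\varnothing$, $R\cup\sigma=W$ and $|R|=\ell$ is at most $c_\ell$.
\end{lemma}

\begin{proof}
Call a sequence $((B_1,\tau_1),\dots,(B_r,\tau_r))$ \emph{$W$-admissible of size $\ell$} if $\sum_i|B_i|=\ell$ and, with $W_0=W$ and $W_i=W_{i-1}\setminus(B_i\setminus\tau_i)$, for each $i$ some member of $\mathcal{M}$ lies in $W_{i-1}$ and the first such member $T_i$ satisfies $\tau_i\subsetneq B_i\subseteq T_i$. This notion does not mention $R$ or $\sigma$.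

The code in a triple as in the lemma is $W$-admissible of size $\ell$. Indeed $B_i\subseteq R_{i-1}$ is disjoint from $\sigma_{i-1}$, so $\sigma_i\cup R_i=(\sigma_{i-1}\cup R_{i-1})\setminus(B_i\setminus\tau_i)$; hence $\sigma_i\cup R_i=W_i$ for all $i$, the two definitions of $T_i$ agree, and the $B_i$ partition $R$. Moreover the code determines the triple, through $R=\bigcup_iB_i$ and $\sigma=W\setminus R$.

It remains to show, by induction on $\ell$ and for all $W$ at once, that there are at most $c_\ell$ $W$-admissible sequences of size $\ell$. For $\ell=0$ only the empty sequence qualifies. For $\ell\ge1$, the set $T_1$ is determined by $W$, and since $|T_1|\le d$ there are at most $\binom db(2^b-1)=g_b$ pairs $\tau_1\subsetneq B_1\subseteq T_1$ with $|B_1|=b$. The rest of the sequence is $W_1$-admissible of size $\ell-b$. Summing over $b$ gives $c_\ell$.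
\end{proof}

The factor $\binom db$ is the price of not knowing $R$, and it is where the bound on the size of the missing faces enters the count.

\begin{proof}[Proof of Theorem~\ref{thm:upper}]
The polynomial
\[
g(x)=\sum_{b\ge1}g_bx^b=(1+2x)^d-(1+x)^d
\]
has positive coefficients and $g(0)=0$, so it increases from $0$ to $\infty$ on $[0,\infty)$ and $x=x_d$ is well defined by $g(x)=1$. By induction $c_\ell\le x^{-\ell}$, because $c_\ell\le\sum_{b=1}^\ell g_bx^{b-\ell}\le x^{-\ell}g(x)$.

Let $p=\frac{x}{1+x}\in(0,1)$. The weights $p^{|R|}(1-p)^{n-|R|}=(1+x)^{-n}x^{|R|}$ sum to $1$ over $R\subseteq V$. Average \eqref{eq:fixedR} with these weights, group the pairs $(R,\sigma)$ by $W=R\cup\sigma$ and $\ell=|R|$, and apply Lemma~\ref{lem:count}: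
\[
\mathrm{b}(K)\le(1+x)^{-n}\sum_{W\subseteq V}\sum_{\ell=0}^nc_\ell x^\ell=\Big(\frac2{1+x}\Big)^n\sum_{\ell=0}^nc_\ell x^\ell\le(n+1)\Big(\frac2{1+x}\Big)^n .
\]
This holds for all $n$ and all complexes in $\mathcal{F}(n,d)$. Applied to $K^{*m}\in\mathcal{F}(mn,d)$ it gives $\mathrm{b}(K)^m\le(mn+1)\big(\frac2{1+x}\big)^{mn}$. Taking $m$-th roots and letting $m\to\infty$ removes the factor $(mn+1)^{1/m}$.

For the bound on $x_d$, use $\binom dbd^{-b}\le\frac1{b!}$: for $y\ge0$,
\[
g(y/d)\le\sum_{b\ge1}\frac{(2^b-1)y^b}{b!}=e^{2y}-e^y .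
\]
At $y=\ln\varphi$ the right side is $\varphi^2-\varphi=1$. So $g(\ln\varphi/d)\le g(x_d)$, and $x_d\ge\ln\varphi/d$ because $g$ is increasing.
\end{proof}

In the averaged sum every vertex of $R$ carries the weight $x$, so $g(x)$ is the total weight of all possible single steps, and $x_d$ is the largest $x$ for which this weight is at most $1$. For $d=2$ we have $g(x)=2x+3x^2$, so $x_2=\frac13$, the density of $R$ is $p=\frac14$, and $c_\ell=\frac14(3^{\ell+1}+(-1)^\ell)$. The theorem gives $\mathrm{b}(K)\le(3/2)^n$ for flag complexes. This improves on the bound $3^{n/2}$ obtained from $R=V$ and is weaker than the sharp bound $4^{n/5}$; the strength of the method lies in its dependence on $d$.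

\begin{thebibliography}{1}

\bibitem{Adamaszek}
Michal Adamaszek, \emph{Extremal problems related to Betti numbers of flag complexes}, arXiv:1109.4775 (2011).

\end{thebibliography}
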